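# A mean degree on $SL_n(H^\infty(\mathbb D^3))$ that elementary matrices cannot see

## 1. A rotation matrix on a strip, factored by hand

Fix $a>0$ and let $S_a=\{w\in\mathbb C:|\mathrm{Im}\,w|<a\}$. On this strip $|\cos w|,|\sin w|\le\cosh a$ and $|e^{\pm iw}|\le e^a$, so
$$A(w)=\begin{pmatrix}\cos w&\sin w\\-\sin w&\cos w\end{pmatrix}$$
is a matrix of bounded holomorphic functions with determinant $1$. Can we reduce it to the identity by adding multiples of one row to the other, if only bounded holomorphic multipliers are allowed?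

Clearing the first column with $\cos w$ as pivot is not possible, because $\cos w$ has zeros on $\mathbb R$. But $\cos w+i\sin w=e^{iw}$ has a bounded inverse. So add $-i$ times row 2 to row 1. The rows become
$$(e^{iw},\,-ie^{iw}),\qquad(-\sin w,\ \cos w).$$
Add $e^{-iw}(1+\sin w)$ times row 1 to row 2. The new row 2 is $(1,\ \cos w-i-i\sin w)=(1,\ e^{-iw}-i)$. Add $1-e^{iw}$ times row 2 to row 1. The new row 1 is
$$\bigl(1,\ -ie^{iw}+(1-e^{iw})(e^{-iw}-i)\bigr)=(1,\ e^{-iw}-1-i).$$
Finally subtract row 1 from row 2, which leaves $(0,1)$. Write $E_{12}(\alpha)=\begin{pmatrix}1&\alpha\\0&1\end{pmatrix}$ and $E_{21}(\alpha)=\begin{pmatrix}1&0\\\alpha&1\end{pmatrix}$. Undoing the operations gives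
$$A=E_{12}(i)\,E_{21}\bigl(-e^{-iw}(1+\sin w)\bigr)\,E_{12}(e^{iw}-1)\,E_{21}(1)\,E_{12}(e^{-iw}-1-i).\tag{1}$$
At $w=0$ the right side is $E_{12}(i)E_{21}(-1)E_{12}(0)E_{21}(1)E_{12}(-i)=I$, as it should be.

So a matrix that rotates infinitely often along the real axis is still a product of five bounded triangular factors. Does this always happen? The strip is a copy of the disc, so this is a question about bounded holomorphic functions on the disc, and then on domains in several variables. We shall see that in one variable the answer is yes. In three variables there is a matrix that "wraps around" infinitely often along $\mathbb R^3$, and this time the wrapping cannot be undone.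

## 2. Elementary matrices over $H^\infty(U)$

Let $R$ be a commutative unital ring.

**Definition.** An elementary matrix is $E_{ij}(\alpha)=I_n+\alpha\,\mathbf e_{ij}$ with $i\ne j$, $\alpha\in R$, where $\mathbf e_{ij}$ has a $1$ at $(i,j)$ and zeros elsewhere. $SL_n(R)$ is the group of $n\times n$ matrices over $R$ of determinant $1$, and $E_n(R)$ is its subgroup generated by the elementary matrices.

Left multiplication by $E_{ij}(\alpha)$ adds $\alpha\cdot(\text{row }j)$ to row $i$. Over a field, Gaussian elimination shows $SL_n=E_n$. A second example, used below, is Whitehead's lemma: for a unit $u\in R^\times$,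
$$\begin{pmatrix}u&0\\0&u^{-1}\end{pmatrix}=\bigl[E_{12}(u)E_{21}(-u^{-1})E_{12}(u)\bigr]\bigl[E_{12}(-1)E_{21}(1)E_{12}(-1)\bigr]\in E_2(R).\tag{2}$$
Indeed the first bracket is $\begin{pmatrix}0&u\\-u^{-1}&0\end{pmatrix}$, the second is $\begin{pmatrix}0&-1\\1&0\end{pmatrix}$, and one multiplies.

**Definition.** For open $U\subseteq\mathbb C^d$, $H^\infty(U)$ is the Banach algebra of bounded holomorphic functions on $U$ with the supremum norm. We write $\mathbb D$ for the unit disc, $\mathbb D^d$ for the polydisc and $\mathbb B_d$ for the open unit ball of $\mathbb C^d$.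

The map $w\mapsto\tanh(\pi w/4a)$ is a biholomorphism $S_a\to\mathbb D$. To see this, put $\zeta=\pi w/4a$. Then $|\mathrm{Im}\,\zeta|<\pi/4$, so $e^{2\zeta}$ runs bijectively over the right half plane, and $\tanh\zeta=(e^{2\zeta}-1)/(e^{2\zeta}+1)$ maps this to the disc. The inverse is $z\mapsto\frac{2a}\pi\log\frac{1+z}{1-z}$. Hence $H^\infty(\mathbb D^3)\cong H^\infty(S_a^3)$ as rings, for every $a>0$, and we may work on whichever model is convenient. For example, $\sin w$ on $S_a$ corresponds to a bounded function on $\mathbb D$ that oscillates without limit as $z\to1$ along the real axis.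

The following conjecture is stated in Amol Sasane, "Factorization in $SL_n(R)$ with elementary matrices when $R$ is the disk algebra and the Wiener algebra", arXiv:1405.5006 (2014): *$SL_n(H^\infty(U))=E_n(H^\infty(U))$ if $U$ is the polydisc $\mathbb D^d$ or the open unit ball $\mathbb B_d$.* We are to prove or disprove it for all $n,d\ge1$. It is false, and here is what we shall prove.

**Theorem A.** Let $d\ge3$, $n\ge2$. Then $SL_n(H^\infty(\mathbb D^d))\ne E_n(H^\infty(\mathbb D^d))$. Explicitly, put
$$s_j=\sin w_j,\qquad m=\cos w_1+\cos w_2+\cos w_3-2,\qquad q=m^2+s_1^2+s_2^2+s_3^2,$$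
$$F(w)=\begin{pmatrix}m+is_3&s_2+is_1\\-s_2+is_1&m-is_3\end{pmatrix}\begin{pmatrix}q^{-1}&0\\0&1\end{pmatrix}.$$
For small $a>0$, substitute $w_j=\frac{2a}\pi\log\frac{1+z_j}{1-z_j}$ for $j=1,2,3$. Then $F\oplus I_{n-2}$ is an element of $SL_n(H^\infty(\mathbb D^d))$ not in $E_n(H^\infty(\mathbb D^d))$. It stays non-elementary after adding any identity block.

For the next statement, let $\ell^\infty(\mathbb N;\mathbb K)$ be the space of bounded sequences in $\mathbb K=\mathbb R$ or $\mathbb C$, and $c_0(\mathbb N;\mathbb K)$ the null sequences. An element of $\ell^\infty/c_0$ is a bounded sequence known only up to a null sequence. It carries the quotient norm $\|[x]\|=\limsup_k|x_k|$, which vanishes only for $[x]=0$. For example, $[(1+1/k)_k]=[(1)_k]\neq0$. The real quotient sits inside the complex one. Also, $SL(R)=\bigcup_nSL_n(R)$ and $E(R)=\bigcup_nE_n(R)$ are formed along $A\mapsto A\oplus1$, and $SK_1(R)=SL(R)/E(R)$. For a field, $SK_1=0$ by Gaussian elimination.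

**Theorem B.** Let $U\subseteq\mathbb C^d$ be open and suppose there are holomorphic maps $\iota:\mathbb D^3\to U$, $p:U\to\mathbb D^3$ with $p\circ\iota=\mathrm{id}$. Then for every $n\ge2$ there is a surjective group homomorphism
$$SL_n(H^\infty(U))\to\ell^\infty(\mathbb N;\mathbb R)/c_0(\mathbb N;\mathbb R)$$
that is trivial on $E_n(H^\infty(U))$. These homomorphisms are compatible with $A\mapsto A\oplus1$. Hence $E_n$ has index exactly $2^{\aleph_0}$ in $SL_n$, and $SK_1(H^\infty(U))=SL/E$ surjects onto $\ell^\infty/c_0$. Examples: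

* $U=\mathbb D^d$ with $d\ge3$;
* $U=\mathbb D^3\times V$ with $V\ne\emptyset$ open;
* products of at least three balls (of any dimensions $\ge1$);
* the unit ball, in operator norm, of the $k\times l$ matrices with $k,l\ge3$.

**Theorem C.** (i) $SL_n=E_n$ for $n=1$ (any $U$), and for $d=1$, that is $U=\mathbb D$ (any $n$). (ii) If $U=\mathbb D^d$ or $\mathbb B_d$ and the entries of $A\in SL_n(H^\infty(U))$ extend continuously to $\overline U$, then $A\in E_n(H^\infty(U))$.

So for polydiscs equality holds if $n=1$ or $d=1$ and fails if $n\ge2$ and $d\ge3$. The individual cases $\mathbb D^2$ and $\mathbb B_d$ ($d\ge2$) with $n\ge2$ are not settled here. They are not needed to refute the conjecture, which asserts equality for all polydiscs.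

## 3. Where row operations suffice: one variable, and continuity up to the boundary

We begin with Theorem C, because its second part is what one would naturally try in general.

**Step 1 (the case $n=1$, and $d=1$).** The aim is to repeat the computation of Section 1 for an arbitrary matrix. For $n=1$ both groups are $\{1\}$. Let $U=\mathbb D$ and $R=H^\infty(\mathbb D)$. We use a theorem of S. Treil (*The stable rank of the algebra $H^\infty$ equals 1*, J. Funct. Anal. 109 (1992)) as a black box: $R$ has Bass stable rank $1$, which means that if $\alpha R+\beta R=R$, there is $h\in R$ with $\alpha+h\beta\in R^\times$. In Section 1 we saw an instance on the strip: for $\alpha=\cos w$, $\beta=-\sin w$ the choice $h=-i$ gives the unit $e^{iw}$.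

Let $A\in SL_n(R)$, $n\ge2$, with first column $(a_1,\dots,a_n)^T$. Expanding $\det A=1$ along this column gives $x_j\in R$ with $\sum_jx_ja_j=1$. Put $\beta=\sum_{j\ge2}x_ja_j$. Then $x_1a_1+\beta=1$, so $a_1R+\beta R=R$, and there is $h$ with $u:=a_1+h\beta\in R^\times$. Now operate on rows:

1. Add $hx_j\cdot(\text{row }j)$ to row 1 for each $j\ge2$. The $(1,1)$ entry becomes $a_1+h\beta=u$.
2. Add $u^{-1}(1-a_2)\cdot(\text{row }1)$ to row 2. The $(2,1)$ entry becomes $a_2+(1-a_2)=1$.
3. Add $(1-u)\cdot(\text{row }2)$ to row 1. The $(1,1)$ entry becomes $u+(1-u)=1$.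
4. With the entry $1$ as pivot, clear the rest of the first column by row operations and the rest of the first row by column operations.

The result is $1\oplus A'$ with $A'\in SL_{n-1}(R)$. By induction on $n$, $A'\in E_{n-1}(R)$, so $A\in E_n(R)$. This proves Theorem C(i).

**Step 2 (matrices near the identity are elementary).** The aim is to make paths useful: if every small step along a path is elementary, then so is the whole displacement. Let $R$ be a commutative unital Banach algebra with $\|1\|=1$, and for $B\in SL_n(R)$ put $\|B-I_n\|=\max_{i,j}\|b_{ij}-\delta_{ij}\|$. We claim that, with $\delta_n=\frac12\,4^{1-n}$,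
$$B\in SL_n(R),\ \|B-I_n\|\le\delta_n\ \Longrightarrow\ B\in E_n(R).$$
For $n=1$ we have $B=(1)$. Let $n\ge2$ and $\delta=\|B-I_n\|\le\delta_n\le\frac12$. By the Neumann series, $b_{11}$ is a unit with $\|b_{11}^{-1}\|\le2$. Using $b_{11}$ as pivot, elementary operations turn $B$ into $b_{11}\oplus B'$ with entries $b_{ij}-b_{i1}b_{11}^{-1}b_{1j}$ for $i,j\ge2$, so
$$\|B'-I_{n-1}\|\le\delta+2\delta^2\le2\delta .$$
Multiply on the left by $\operatorname{diag}(b_{11}^{-1},b_{11},1,\dots,1)$, which is in $E_n(R)$ by (2). We get $1\oplus B''$, where $B''$ is $B'$ with its first row multiplied by $b_{11}$, and $\det B''=1$. For the entries of that row,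
$$\|b_{11}b'-\delta_{ij}\|\le\|b_{11}\|\,\|b'-\delta_{ij}\|+\|b_{11}-1\|\le\tfrac32\cdot2\delta+\delta=4\delta .$$
So $\|B''-I_{n-1}\|\le4\delta\le4\delta_n=\delta_{n-1}$, and induction gives $B''\in E_{n-1}(R)$, hence $B\in E_n(R)$.

**Step 3 (dilation to a constant).** The aim is to join $A$ to a constant matrix. Let $U=\mathbb D^d$ or $\mathbb B_d$, let $A\in SL_n(H^\infty(U))$ extend continuously to $\overline U$, and put $A_r(z)=A(rz)$ for $0\le r\le1$. Then $A_r\in SL_n(H^\infty(U))$, $A_1=A$, and $A_0\in SL_n(\mathbb C)=E_n(\mathbb C)$ is constant. The entries of $A$ are uniformly continuous on the compact set $\overline U$, so $r\mapsto A_r$ is norm-continuous on $[0,1]$. The inverses $A_r^{-1}$ are adjugates, hence bounded uniformly in $r$. Therefore, for a fine enough partition $0=r_0<\dots<r_N=1$, each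
$$A_{r_j}A_{r_{j-1}}^{-1}=I_n+(A_{r_j}-A_{r_{j-1}})A_{r_{j-1}}^{-1}$$
is within $\delta_n$ of $I_n$, so it lies in $E_n(H^\infty(U))$ by Step 2. And
$$A=(A_{r_N}A_{r_{N-1}}^{-1})\cdots(A_{r_1}A_{r_0}^{-1})\,A_0\in E_n(H^\infty(U)).$$
This proves Theorem C(ii).

**Remark (where dilation stops).** Drop the continuity on $\overline U$. The path $r\mapsto A_r$ still makes sense, but for $r<1$ each $A_r$ is continuous on $\overline U$, so if $\|A_r-A\|\to0$ then $A$, as a uniform limit, extends continuously to $\overline U$. Hence the path reaches $A$ in norm exactly in the case already treated. The matrix of Section 1, carried to $\mathbb D$, shows that this is a real loss: $\sin w$ oscillates as $z\to1$ along the reals, so $A_r\not\to A$. In that example (1) rescues us. In several variables we have no such formula, so we ask instead what a matrix oscillating forever near the boundary might carry with it.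

## 4. Counting turns per unit length, and the first trace form that survives on $SL_n$

Ordinary topology cannot obstruct anything here: $\mathbb D^d$ is contractible, and $A_r$ deforms every $A$ to a constant pointwise. What is not deformed away is a *density*. The simplest case is that of units in one variable.

Let $u\in H^\infty(S_a)^\times$. Cauchy's estimate on discs of radius $\rho<a$ about real points, with $\rho\to a$, gives $|u'|\le\|u\|_\infty/a$ on $\mathbb R$. So $u'/u$ is bounded on $\mathbb R$, and we may form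
$$W(u)=\Bigl[\Bigl(\tfrac1{k}\int_0^{k}\tfrac{u'}u\,dx\Bigr)_{k\ge1}\Bigr]\in\ell^\infty(\mathbb N;\mathbb C)/c_0 .$$
Clearly $W(uv)=W(u)+W(v)$. If $u=e^f$ with $f\in H^\infty(S_a)$, then $\int_0^kf'=f(k)-f(0)=O(1)$, so $W(u)=0$. But $W(e^{iw})=[(i)_k]\ne0$. So $e^{iw}$ is a unit that is not the exponential of a bounded holomorphic function, because it turns at a positive rate and bounded data can only account for a bounded number of turns.

We want the same for $SL_n$. For a smooth map $A$ from $\mathbb R^3$ to $GL_n(\mathbb C)$, put $\theta_A=A^{-1}dA=\sum_j\theta_j\,dx_j$, a matrix of $1$-forms, with $\theta_j=A^{-1}\partial_jA$. For matrices of forms we write products with $\wedge$ understood, and recall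
$$\operatorname{tr}(\alpha\wedge\beta)=(-1)^{\deg\alpha\deg\beta}\operatorname{tr}(\beta\wedge\alpha).\tag{3}$$
Which traces of powers of $\theta_A$ can measure something?

The integrand of $W$ is the case $n=1$ of $\operatorname{tr}\theta_A=d(\det A)/\det A$, and this is $0$ when $\det A=1$. In degree two, (3) with $\alpha=\beta=\theta_A$ gives $\operatorname{tr}\theta_A^2=-\operatorname{tr}\theta_A^2$, so $\operatorname{tr}\theta_A^2=0$. In degree three, moving a $1$-form past a $2$-form costs no sign, and
$$\operatorname{tr}\theta_A^3=\sum_{\pi\in S_3}\operatorname{sgn}(\pi)\operatorname{tr}(\theta_{\pi1}\theta_{\pi2}\theta_{\pi3})\,dx_1\wedge dx_2\wedge dx_3=3\operatorname{tr}\bigl(\theta_1[\theta_2,\theta_3]\bigr)\,dx_1\wedge dx_2\wedge dx_3,$$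
since cyclic permutations do not change the trace. This can be nonzero. If at some point $\theta_j=i\sigma_j$ with the Pauli matrices
$$\sigma_1=\begin{pmatrix}0&1\\1&0\end{pmatrix},\quad\sigma_2=\begin{pmatrix}0&-i\\i&0\end{pmatrix},\quad\sigma_3=\begin{pmatrix}1&0\\0&-1\end{pmatrix},$$
then $[i\sigma_2,i\sigma_3]=-2i\sigma_1$ and the coefficient is $3\operatorname{tr}(i\sigma_1\cdot(-2i\sigma_1))=12$. So three real variables are what this form needs. The plan is to average $\operatorname{tr}\theta_A^3$ over large cubes.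

## 5. The averaged form is a homomorphism, and kills elementary matrices

**Definition.** $\mathcal G_n$ is the set of smooth maps $A:\mathbb R^3\to GL_n(\mathbb C)$ such that $A$, $A^{-1}$ and the first partial derivatives of $A$ are bounded. For $A\in\mathcal G_n$ put
$$\Omega(A)=\operatorname{tr}(\theta_A^3)=c(A)\,dx_1\wedge dx_2\wedge dx_3,\qquad c(A)=3\operatorname{tr}(\theta_1[\theta_2,\theta_3]).$$

$\mathcal G_n$ is a group under pointwise multiplication, because $\partial_j(A^{-1})=-A^{-1}(\partial_jA)A^{-1}$ is bounded. The function $c(A)$ is bounded. Every smooth map to $GL_n(\mathbb C)$ that is periodic in each variable is an example.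

**Step 1 (bounded holomorphic matrices belong to $\mathcal G_n$).** This is the point where boundedness on the whole strip is used. Let $A\in SL_n(H^\infty(S_a^3))$ and restrict it to $\mathbb R^3\subset S_a^3$. The inverse is the adjugate, hence bounded. Cauchy's estimate in the variable $w_j$, on discs of radius $\rho<a$ centered at real points, gives, as $\rho\to a$,
$$|\partial_jA_{kl}|\le\|A_{kl}\|_\infty/a\quad\text{on }\mathbb R^3 .$$
So $A|_{\mathbb R^3}\in\mathcal G_n$.

**Step 2 (the mean).** Put $L_k=k!$ for $k\ge1$, $Q_L=[0,L]^3$, and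
$$\Phi(A)=\Bigl[\Bigl(L_k^{-3}\int_{Q_{L_k}}\Omega(A)\Bigr)_{k\ge1}\Bigr]\in\ell^\infty(\mathbb N;\mathbb C)/c_0 .$$
For Theorem A any sequence of side lengths tending to infinity would do. Factorials are chosen because $L_{k-1}/L_k\to0$, which Section 7 needs.

**Lemma 1.** For $A,B\in\mathcal G_n$, with $\rho_B=dB\,B^{-1}$,
$$\Omega(AB)=\Omega(A)+\Omega(B)-3\,d\operatorname{tr}(\theta_A\wedge\rho_B).\tag{4}$$
Hence $\Phi:\mathcal G_n\to\ell^\infty/c_0$ is a homomorphism.

*Proof.* First we express $\theta_{AB}$ through $A$ and $B$: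
$$\theta_{AB}=B^{-1}A^{-1}(dA\,B+A\,dB)=B^{-1}(\theta_A+\rho_B)B .$$
Conjugation does not change the trace, so $\Omega(AB)=\operatorname{tr}(\theta_A+\rho_B)^3$. Expand. The words $\theta_A\theta_A\rho_B$, $\theta_A\rho_B\theta_A$, $\rho_B\theta_A\theta_A$ have equal traces by (3), since each time a $1$-form moves past a $2$-form, and likewise for the words with two factors $\rho_B$. So
$$\Omega(AB)=\operatorname{tr}\theta_A^3+3\operatorname{tr}(\theta_A^2\rho_B)+3\operatorname{tr}(\theta_A\rho_B^2)+\operatorname{tr}\rho_B^3 .$$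
Since $\rho_B=B\theta_BB^{-1}$, the last term is $\operatorname{tr}\theta_B^3=\Omega(B)$. It remains to recognize the mixed terms as exact. We have
$$d\theta_A=d(A^{-1})\wedge dA=-A^{-1}dA\,A^{-1}\wedge dA=-\theta_A^2,$$
$$d\rho_B=-dB\wedge d(B^{-1})=dB\wedge B^{-1}dB\,B^{-1}=\rho_B^2,$$
and therefore
$$d\operatorname{tr}(\theta_A\wedge\rho_B)=\operatorname{tr}(d\theta_A\wedge\rho_B)-\operatorname{tr}(\theta_A\wedge d\rho_B)=-\operatorname{tr}(\theta_A^2\rho_B)-\operatorname{tr}(\theta_A\rho_B^2).$$
This is (4). For the last claim, $\operatorname{tr}(\theta_A\wedge\rho_B)$ is a smooth $2$-form with bounded coefficients. By Stokes, the integral of its differential over $Q_L$ equals its integral over $\partial Q_L$, six squares of area $L^2$, so it is $O(L^2)$. Divided by $L^3$ it tends to $0$. $\square$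

The correction is a surface term and the main term is a volume term. The boundedness of $\theta_A$ and $\rho_B$ is what makes the surface term negligible.

**Lemma 2.** $\Phi$ vanishes on $E_n(H^\infty(S_a^3))$.

*Proof.* Let $A=I+\alpha\mathbf e_{ij}$ with $i\ne j$. Since $\mathbf e_{ij}^2=0$, we have $A^{-1}=I-\alpha\mathbf e_{ij}$ and $\theta_A=(I-\alpha\mathbf e_{ij})\,d\alpha\,\mathbf e_{ij}=d\alpha\,\mathbf e_{ij}$. So $\theta_A\wedge\theta_A=0$ and $\Omega(A)=0$. Every element of $E_n(H^\infty(S_a^3))$ is a finite product of such matrices, all lying in $\mathcal G_n$, and $\Phi$ is a homomorphism by Lemma 1. $\square$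

So a single $F\in SL_2(H^\infty(S_a^3))$ with $\Phi(F)\neq0$ refutes the conjecture. A periodic matrix is the natural candidate, since then $\Phi$ is the mean over one period. The group $SU(2)$ is a $3$-sphere, and a map from the $3$-torus to it has a degree.

## 6. A degree-one map from the torus to $SU(2)$

Write
$$M=\begin{pmatrix}m+is_3&s_2+is_1\\-s_2+is_1&m-is_3\end{pmatrix}=mI+i(s_1\sigma_1+s_2\sigma_2+s_3\sigma_3),\qquad F=M\operatorname{diag}(q^{-1},1).$$

**Step 1 ($F$ is bounded and holomorphic with determinant $1$ on a thin strip).** First,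
$$\det M=m^2+s_3^2-(s_2+is_1)(-s_2+is_1)=m^2+s_1^2+s_2^2+s_3^2=q .$$
On $\mathbb R^3$ the function $q$ is a sum of real squares. If $q(x)=0$, then all $\sin x_j=0$, so every $\cos x_j=\pm1$, the sum of the cosines is in $\{3,1,-1,-3\}$, and
$$m\in\{1,-1,-3,-5\},\tag{5}$$
which contradicts $m=0$. So $q>0$ on $\mathbb R^3$. By periodicity, $q\ge2\varepsilon$ on $\mathbb R^3$ for some $\varepsilon>0$. Since $q$ is $2\pi$-periodic in each variable, it is uniformly continuous on $\{|\mathrm{Im}\,w_j|\le1,\ j=1,2,3\}$. So there is $a_0\in(0,1]$ such that $|q|\ge\varepsilon$ on $S_a^3$ for every $a\in(0,a_0]$. Fix such an $a$. The entries of $M$ are bounded on $S_a^3$, $|q^{-1}|\le1/\varepsilon$ there, and $\det F=q\cdot q^{-1}=1$. So $F\in SL_2(H^\infty(S_a^3))$.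

The constant $2$ in $m$ was chosen so that, by (5), exactly one of the points $x\in\{0,\pi\}^3$ has $m>0$, namely $x=0$.

**Lemma 3.** $\displaystyle\int_{[0,2\pi]^3}\Omega(F)=24\pi^2.$

*Proof.* The first aim is to replace $F$ by an $SU(2)$-valued map. On $\mathbb R^3$ write $F=GD$ with
$$G=M/\sqrt q,\qquad D=\operatorname{diag}(q^{-1/2},q^{1/2}),$$
both smooth and $2\pi$-periodic in each variable. For real arguments $MM^*=qI$, so $G\in SU(2)$. By (4), $\Omega(F)=\Omega(G)+\Omega(D)-3\,d\operatorname{tr}(\theta_G\wedge\rho_D)$. The last term is the differential of a periodic form, so it integrates to $0$ over a period cube. Also $\theta_D=\frac{dq}{2q}\operatorname{diag}(-1,1)$ is a scalar $1$-form times a constant matrix, so $\theta_D\wedge\theta_D=0$ and $\Omega(D)=0$. Hence the integral equals $\int_{\mathbb T^3}\Omega(G)$ with $\mathbb T^3=(\mathbb R/2\pi\mathbb Z)^3$.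

The second aim is to identify $\Omega(G)$ with a pulled-back volume form. Identify $SU(2)$ with the unit sphere $S^3\subset\mathbb R^4$ by $\mu I+i\,s\cdot\sigma\leftrightarrow(\mu,s)$, where $s\cdot\sigma=\sum s_j\sigma_j$. On the real span of $I,i\sigma_1,i\sigma_2,i\sigma_3$ the squared Euclidean norm is the determinant, so left multiplication by an element of $SU(2)$ is isometric. At $I$ the vectors $i\sigma_1,i\sigma_2,i\sigma_3$ are an orthonormal basis of the tangent space, so $(g\,i\sigma_1,g\,i\sigma_2,g\,i\sigma_3)$ is an orthonormal frame at $g$. We use it to orient $S^3$. Write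
$$G^{-1}\partial_jG=i\sum_k\xi_{kj}\sigma_k ,\qquad\text{i.e. } \partial_jG=\sum_k\xi_{kj}\,(G\,i\sigma_k),$$
with $\xi$ real. Then $G^*\mathrm{vol}_{S^3}=\det\xi\;dx_1\wedge dx_2\wedge dx_3$. On the other hand, $(y\cdot\sigma)(z\cdot\sigma)=(y\cdot z)I+i(y\times z)\cdot\sigma$ for $y,z\in\mathbb R^3$, so $[iy\cdot\sigma,iz\cdot\sigma]=-2i(y\times z)\cdot\sigma$ and
$$3\operatorname{tr}\bigl(ix\cdot\sigma\,[iy\cdot\sigma,iz\cdot\sigma]\bigr)=3\cdot2\operatorname{tr}\bigl((x\cdot\sigma)((y\times z)\cdot\sigma)\bigr)=12\,x\cdot(y\times z)=12\det(x,y,z).$$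
So $c(G)=12\det\xi$, that is, $\Omega(G)=12\,G^*\mathrm{vol}_{S^3}$. Since $S^3$ has volume $2\pi^2$, the degree formula gives
$$\int_{\mathbb T^3}\Omega(G)=12\cdot2\pi^2\cdot\deg G .$$

The third aim is $\deg G=1$, by counting preimages of $I$ with signs. If $G(x)=I$, then all $\sin x_j=0$ and $m>0$. By (5), $m=1$, so all $\cos x_j=1$ and $x=0$ in $\mathbb T^3$. Near $x=0$ we have $m=1+O(|x|^2)$, $s_j=x_j+O(|x|^3)$, $q=1+O(|x|^2)$. So $G=I+i\sum_jx_j\sigma_j+O(|x|^2)$, hence $G^{-1}\partial_jG=i\sigma_j$ at $0$ and $\xi=I_3$ there. So $I$ is a regular value with exactly one preimage, of positive sign, and $\deg G=1$. $\square$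

**Step 2 (the value of $\Phi(F)$).** The function $c(F)$ is continuous and $2\pi$-periodic in each variable. The cube $Q_L$ contains $\lfloor L/2\pi\rfloor^3$ period cubes, and the rest of it has volume $O(L^2)$ for $L\ge1$. So the averages of $c(F)$ over $Q_L$ tend to its mean, and $\Phi(F)$ is the class of the constant sequence
$$\kappa:=\frac{24\pi^2}{(2\pi)^3}=\frac3\pi\ne0.$$

**Step 3 (proof of Theorem A).** For $n\ge2$ we have $\theta_{F\oplus I_{n-2}}=\theta_F\oplus0$, so $\Phi(F\oplus I_{n-2})=\Phi(F)\ne0$. By Lemma 2, $F\oplus I_{n-2}\notin E_n(H^\infty(S_a^3))$. Substituting $w_j=\frac{2a}\pi\log\frac{1+z_j}{1-z_j}$ is the ring isomorphism $H^\infty(S_a^3)\cong H^\infty(\mathbb D^3)$, which carries elementary matrices to elementary matrices in both directions. This proves the case $d=3$. Since $n\ge2$ was arbitrary, adding identity blocks does not help.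

For $d>3$, regard the matrix as a function of $(z_1,\dots,z_d)$ depending only on $z_1,z_2,z_3$. Restriction to $z_4=\dots=z_d=0$ is a ring homomorphism $H^\infty(\mathbb D^d)\to H^\infty(\mathbb D^3)$ and maps $E_n$ into $E_n$. If the matrix were in $E_n(H^\infty(\mathbb D^d))$, its restriction would be in $E_n(H^\infty(\mathbb D^3))$, which we have just excluded. Theorem A is proved, and the conjecture is false. $\blacksquare$

## 7. Slowing down one variable: every real mean value occurs

The mean of a periodic matrix is a constant sequence. To get other sequences, reparametrize. The simplest case: for real $\lambda$ with $|\lambda|\le1$, the map $w\mapsto\lambda w$ sends $S_a$ into itself, and $F(\lambda w_1,w_2,w_3)$ wraps at $\lambda$ times the rate, so one expects the mean $\lambda\kappa$. Below we let the speed vary along the axis. The case of constant speed is recovered from the computation in Step 4 with $g(w)=\lambda w$, where (6) gives exactly $\lambda\kappa$.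

We keep $a\in(0,1]$ as in Section 6.

**Step 1 (reduction of Theorem B to $S_a^3$).** The hypothesis says that $\mathbb D^3$ is a holomorphic retract of $U$. For instance, $\mathbb D$ is a retract of $\mathbb B_k$ via $\lambda\mapsto(\lambda,0,\dots,0)$ and $z\mapsto z_1$. Composition gives ring homomorphisms $p^*:H^\infty(\mathbb D^3)\to H^\infty(U)$ and $\iota^*:H^\infty(U)\to H^\infty(\mathbb D^3)$ with $\iota^*p^*=\mathrm{id}$. So $\iota^*$ maps $SL_n(H^\infty(U))$ onto $SL_n(H^\infty(\mathbb D^3))$, since $A=\iota^*(p^*A)$, and maps $E_n$ into $E_n$. Identify $H^\infty(\mathbb D^3)$ with $H^\infty(S_a^3)$. The homomorphism of the theorem is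
$$\kappa^{-1}\,\Phi\circ\iota^* .$$
It is trivial on $E_n(H^\infty(U))$ by Lemma 2, and unchanged under $A\mapsto A\oplus1$ because $\theta_{A\oplus1}=\theta_A\oplus0$. As $\kappa$ is a nonzero real number, it remains to show
$$\Phi\bigl(SL_n(H^\infty(S_a^3))\bigr)=\ell^\infty(\mathbb N;\mathbb R)/c_0(\mathbb N;\mathbb R)\quad(n\ge2).$$

**Step 2 ($\Phi$ takes real values).** The aim is to split $A$ into a unitary part, where $c$ is real, and a positive part, where $\Phi$ vanishes. Let $A\in SL_n(H^\infty(S_a^3))$, restricted to $\mathbb R^3$, and $X=A^*A$. Since $A$ and $A^{-1}$ are bounded, there are $0<b<B$ such that all eigenvalues of $X(x)$ lie in $[b,B]$ for all $x\in\mathbb R^3$. Also $\partial_jX$ is bounded. Put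
$$H=\tfrac12\log X=\frac1{4\pi i}\oint_\Gamma\log\zeta\,(\zeta-X)^{-1}d\zeta,\qquad P=e^H,\qquad V=AP^{-1},$$
where $\Gamma$ is a fixed contour in the right half plane around $[b,B]$. Then $P=(A^*A)^{1/2}$. The integral formula shows that $H$ is smooth, Hermitian and bounded, with derivative
$$\partial_jH=\frac1{4\pi i}\oint_\Gamma\log\zeta\,(\zeta-X)^{-1}(\partial_jX)(\zeta-X)^{-1}d\zeta,$$
which is bounded, because $X$ is Hermitian with spectrum in $[b,B]$ and so $\|(\zeta-X)^{-1}\|\le1/\operatorname{dist}(\Gamma,[b,B])$ on $\Gamma$. From the power series, $\|\partial_je^{Y}\|\le\sum_{r\ge1}\frac{r\|Y\|^{r-1}}{r!}\|\partial_jY\|=e^{\|Y\|}\|\partial_jY\|$ for a smooth matrix function $Y$. So $e^{tH}\in\mathcal G_n$ for every real $t$; in particular $P\in\mathcal G_n$, hence $V\in\mathcal G_n$, and $\Phi(A)=\Phi(V)+\Phi(P)$.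

*The unitary part.* $V^*V=P^{-1}A^*AP^{-1}=I$, so the matrices $\theta_j=V^{-1}\partial_jV$ are skew-Hermitian, and so is $[\theta_2,\theta_3]$. For skew-Hermitian $Y,Z$ we have $\overline{\operatorname{tr}(YZ)}=\operatorname{tr}(Z^*Y^*)=\operatorname{tr}(ZY)=\operatorname{tr}(YZ)$, so $\operatorname{tr}(YZ)$ is real. Hence $c(V)$ is real and $\Phi(V)$ is a real class.

*The positive part.* For $N\ge1$, $P=(e^{H/N})^N$, so $\Phi(P)=N\,\Phi(e^{H/N})$. The matrices $\theta_j=e^{-H/N}\partial_je^{H/N}$ satisfy $\|\theta_j\|\le e^{2\|H\|/N}\|\partial_jH\|/N=O(1/N)$ uniformly on $\mathbb R^3$. As $c$ is cubic in them, $c(e^{H/N})=O(N^{-3})$ uniformly, so $\|\Phi(P)\|=N\,\|\Phi(e^{H/N})\|=O(N^{-2})$ in the norm $\limsup_k|\cdot|$. Letting $N\to\infty$ gives $\Phi(P)=0$.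

So $\Phi(A)=\Phi(V)\in\ell^\infty(\mathbb N;\mathbb R)/c_0(\mathbb N;\mathbb R)$.

**Step 3 (a self-map of the strip with prescribed speed).** Let $(a_k)$ be a real sequence with $|a_k|\le1/e$. Put $L_0=0$ and $L_k=k!$ for $k\ge1$. Let $v=a_k$ on $(L_{k-1},L_k]$ and $v=0$ on $(-\infty,0]$. To make this step function holomorphic, smooth it with a Gaussian:
$$u(w)=\pi^{-1/2}\int_{\mathbb R}v(t)e^{-(w-t)^2}dt,\qquad g(w)=\int_0^wu .$$
Since $v$ is bounded, the integral converges locally uniformly, so $u$ and $g$ are entire, and both are real on $\mathbb R$. From $|e^{-(x+iy-t)^2}|=e^{y^2}e^{-(x-t)^2}$ we get, on $S_a$,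
$$|u(x+iy)|\le e^{y^2}\|v\|_\infty\le e\cdot\tfrac1e=1,$$
because $|y|<a\le1$. As $g$ is real on $\mathbb R$,
$$|\mathrm{Im}\,g(x+iy)|=|\mathrm{Im}(g(x+iy)-g(x))|\le|y|<a .$$
So $g(S_a)\subseteq S_a$, and
$$A_g(w)=F(g(w_1),w_2,w_3)\in SL_2(H^\infty(S_a^3)).$$

**Step 4 (the mean of $A_g$ in terms of $g$).** By the chain rule, $\theta_1$ for $A_g$ is $g'(x_1)$ times $\theta_1$ for $F$ at $(g(x_1),x_2,x_3)$, and $\theta_2,\theta_3$ are just evaluated there. So $c(A_g)(x)=g'(x_1)\,c(F)(g(x_1),x_2,x_3)$. For a continuous function $f$ with primitive $K$, $\int_0^Lg'(x_1)f(g(x_1))\,dx_1=K(g(L))-K(g(0))$, whether or not $g$ is monotone. As $g(0)=0$,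
$$\int_{Q_L}\Omega(A_g)=\int_0^{g(L)}\Bigl(\int_0^L\!\int_0^Lc(F)(y,x_2,x_3)\,dx_2\,dx_3\Bigr)dy,\qquad|g(L)|\le L .$$
Let $L\ge1$. The square $[0,L]^2$ contains $\lfloor L/2\pi\rfloor^2$ period squares, and the rest has area at most $4\pi L$. So the inner integral is $\lfloor L/2\pi\rfloor^2h(y)+O(L)$, uniformly in $y$, with $h(y)=\int_{[0,2\pi]^2}c(F)(y,x_2,x_3)\,dx_2dx_3$. The function $h$ is bounded and $2\pi$-periodic with $\int_0^{2\pi}h=24\pi^2$ by Lemma 3, so $\int_0^Yh=12\pi Y+O(1)$ for all real $Y$. With $\lfloor L/2\pi\rfloor^2=\frac{L^2}{4\pi^2}+O(L)$ and $|g(L)|\le L$,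
$$\int_{Q_L}\Omega(A_g)=\Bigl(\frac{L^2}{4\pi^2}+O(L)\Bigr)\bigl(12\pi g(L)+O(1)\bigr)+O(L^2)=\kappa\,g(L)L^2+O(L^2).\tag{6}$$
This used only that $g$ is holomorphic, real on $\mathbb R$, maps $S_a$ to itself, and satisfies $g(0)=0$ and $|g(L)|\le L$.

**Step 5 (computing $g(L_k)$).** The smoothing changes the integral of $v$ only by a bounded amount. Indeed, substituting $x=t+s$,
$$g(L)=\int_0^Lu(x)\,dx=\pi^{-1/2}\iint e^{-s^2}v(t)\,1_{[0,L]}(t+s)\,dt\,ds ,$$
and since $\pi^{-1/2}\int e^{-s^2}ds=1$,
$$\Bigl|g(L)-\int_0^Lv\Bigr|\le\|v\|_\infty\pi^{-1/2}\iint e^{-s^2}\bigl|1_{[0,L]}(t+s)-1_{[0,L]}(t)\bigr|\,dt\,ds\le\|v\|_\infty\pi^{-1/2}\int2|s|e^{-s^2}ds=O(1).$$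
Next, $\int_0^{L_k}v=a_k(L_k-L_{k-1})+O(L_{k-1})=a_kL_k+o(L_k)$, because $L_{k-1}/L_k=1/k$ for $k\ge2$. So $g(L_k)/L_k=a_k+o(1)$, and (6) gives
$$\Phi(A_g)=\kappa\,[(a_k)].$$

**Step 6 (all bounded sequences, all $n$).** Let $(b_k)$ be any bounded real sequence. Choose an integer $N\ge1$ with $N\ge e\sup_k|b_k|$, and apply Steps 3–5 to $a_k=b_k/N$. Then $\Phi(A_g^N)=N\kappa[(a_k)]=\kappa[(b_k)]$. For $n>2$ use $A_g^N\oplus I_{n-2}$. With Step 2, the image of $\Phi$ is exactly $\ell^\infty(\mathbb N;\mathbb R)/c_0(\mathbb N;\mathbb R)$, and the homomorphism $\kappa^{-1}\Phi\circ\iota^*$ is surjective. By compatibility with $A\mapsto A\oplus1$, these homomorphisms define one on $SL(H^\infty(U))$ that is trivial on $E(H^\infty(U))$, so $SK_1(H^\infty(U))$ surjects onto $\ell^\infty/c_0$.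

**Step 7 (the index).** The set $\ell^\infty/c_0$ has cardinality $2^{\aleph_0}$: there are $2^{\aleph_0}$ real sequences, and distinct constant sequences give distinct classes. Since $E_n$ is contained in the kernel of a surjection onto it, the index is at least $2^{\aleph_0}$. A continuous function on $U$ is determined by its values on a countable dense subset, so $|H^\infty(U)|=2^{\aleph_0}$, and the index is at most $|H^\infty(U)|^{n^2}=2^{\aleph_0}$.

**Step 8 (the examples).** For each we give $\iota$ and $p$.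

* $\mathbb D^3\times V$: take $v_0\in V$, $\iota(z)=(z,v_0)$, and $p$ the projection. This includes $\mathbb D^d$ for $d\ge3$.
* Products of at least three balls: use the retraction $\lambda\mapsto(\lambda,0,\dots,0)$, $z\mapsto z_1$ of a ball onto $\mathbb D$ in three of the factors. In the other factors let $\iota$ be constant and let $p$ ignore them.
* The operator-norm unit ball of $k\times l$ matrices, $k,l\ge3$: let $\iota(z)$ have $z_1,z_2,z_3$ as its first three diagonal entries and zeros elsewhere, so $\|\iota(z)\|=\max_j|z_j|<1$. Let $p(Z)=(Z_{11},Z_{22},Z_{33})$, where $|Z_{jj}|\le\|Z\|<1$.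

In each case $p\circ\iota=\mathrm{id}$, and Theorem B is proved. $\blacksquare$
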